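# Regularizable generators for the birational group of a Severi–Brauer surface

Throughout, $K$ is a perfect field, $\overline K$ an algebraic closure, $G=\mathrm{Gal}(\overline K/K)$, and a bar denotes base change to $\overline K$.

## 1. Quadratic maps whose centers have one residue field

**Definition (regularizable).** Let $X$ be an algebraic variety over $K$. An element $\varphi\in\mathrm{Bir}_K(X)$ is *regularizable* if there are a smooth projective variety $Y$ over $K$ and a birational map $\psi\colon X\dashrightarrow Y$ defined over $K$ such that $\psi\varphi\psi^{-1}\in\mathrm{Aut}_K(Y)$.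

For example, the involution $[x_0:x_1:x_2]\mapsto[x_1x_2:x_0x_2:x_0x_1]$ of $\mathbb P^2$ is not an automorphism, but it is regularizable: the closure of its graph is the smooth surface $x_0y_0=x_1y_1=x_2y_2$ in $\mathbb P^2\times\mathbb P^2$, and there the involution becomes the exchange of the two factors.

**Definition (Severi–Brauer surface).** A *Severi–Brauer surface* is a smooth projective surface $T$ over $K$ with $\overline T\cong\mathbb P^2$. It is *trivial* if $T\cong\mathbb P^2_K$.

Let $S$ be a non-trivial Severi–Brauer surface. We ask: is $\mathrm{Bir}_K(S)$ generated by regularizable elements, for every such $S$ and every perfect $K$? The question comes from J. Blanc, J. Schneider, E. Yasinsky, "Birational maps of Severi-Brauer surfaces, with applications to Cremona groups of higher rank", arXiv:2211.17123 (2022). The answer will be yes. We begin with a family of elements for which it can be seen at once.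

We write $S=SB(A)$, where $A$ is a central simple $K$-algebra of degree $3$. Since $S$ is non-trivial, $A$ is not split, and because $3$ is prime it is a division algebra. Put $S^{op}=SB(A^{op})$. The field $K$ is infinite, since finite fields have trivial Brauer group. We use freely that a $G$-stable open or closed subset of $\overline W$, for a $K$-variety $W$, is defined over $K$, and that a nonempty open subset of a $K$-rational variety has a $K$-point, because $K$ is infinite.

**Brauer classes.** For a smooth projective geometrically integral $X/K$ there is an exact sequence, natural in $X$,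
$$0\to\mathrm{Pic}\,X\to\mathrm{Pic}(\overline X)^G\xrightarrow{\ \partial\ }\mathrm{Br}\,K .$$
For a Severi–Brauer surface $T$ with line class $H_T$ put $\lambda(T)=\partial(H_T)$. Up to a universal sign this is the class of the algebra of $T$ (Gille–Szamuely, *Central Simple Algebras and Galois Cohomology*, §5.4). Hence $T\cong T'$ if and only if $\lambda(T)=\lambda(T')$, and $T$ is trivial if and only if $\lambda(T)=0$. Also $3\lambda(T)=0$, since $3H_T=-K_T$ is defined over $K$. Finally $\lambda(S^{op})=-\lambda(S)$, and this differs from $\lambda(S)$ because $2\lambda(S)=0=3\lambda(S)$ would give $\lambda(S)=0$. So $S\not\cong S^{op}$.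

Call a closed point of degree $n$ an *$n$-point*. As $K$ is perfect, it has $n$ distinct geometric points, permuted transitively by $G$. Let $T$ be a non-trivial Severi–Brauer surface. Two facts will be used constantly.

* **Fact A.** Every closed point of $T$ has degree divisible by $3$. Indeed, if $x$ has degree $d$, then $T$ acquires a rational point over $\kappa(x)$, so $\lambda(T)$ dies in $\mathrm{Br}\,\kappa(x)$, and corestriction gives $d\lambda(T)=0$. But $\lambda(T)$ has order $3$. The same holds for every $K$-variety $X$ with a $K$-morphism to $T$, since the image of a closed point $x$ is a closed point whose degree divides $\deg x$.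
* **Fact B.** $\overline T$ contains no $G$-stable line, since such a line would put $H_T$ into $\mathrm{Pic}\,T$. In particular the three geometric points of a $3$-point of $T$ are not collinear.

**Points and the algebra.** Write $\overline A=A\otimes\overline K=\mathrm{End}(V)$ with $\dim V=3$. The surface $S$ is the variety of right ideals of dimension $3$ of $A$. A point $x\in\mathbb P(V)$ corresponds to the right ideal $I_x=\{a:\mathrm{im}\,a\subset x\}$, so $S(\overline K)=\mathbb P(V)$. We have $aI_x=I_{ax}$ if $ax\neq0$, and $aI_x=0$ if $ax=0$. Each $\sigma\in G$ acts on $\overline A$ by a semilinear ring automorphism, and its action on points is given by $\sigma(I_x)=I_{\sigma(x)}$. Therefore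
$$\sigma(ax)=\sigma(a)\sigma(x)\ \text{ if } ax\ne 0,\qquad ax=0\iff\sigma(a)\sigma(x)=0. \tag{1}$$
The group $A^\times$ acts on $S$ by $K$-automorphisms.

**Lemma 1.** Let $T=SB(B)$ be a non-trivial Severi–Brauer surface.

* (i) If $w\in B\setminus K$, then $K(w)$ is a cubic field and the eigenlines of $w$ form a $3$-point of $T$ with residue field isomorphic to $K(w)$.
* (ii) If $r$ is a $3$-point of $T$, then $\kappa(r)$ embeds in $B$.
* (iii) If $r,r'$ are $3$-points of $T$ with $\kappa(r)\cong_K\kappa(r')$, there is $g\in\mathrm{Aut}_K(T)$ with $g(r)=r'$.

*Proof.* (i) Subfields of a division algebra of degree $3$ have degree $1$ or $3$, so $K(w)$ is cubic. It is separable, so $w$ has three distinct eigenvalues $\lambda_i$, which are conjugate under $G$, with eigenlines $x_i$. Since $\sigma(w)=w$, applying $\sigma$ to $(w-\lambda_i)x_i=0$ shows by (1) that $\sigma(x_i)$ is the eigenline for $\sigma(\lambda_i)$. So $\{x_i\}\cong\{\lambda_i\}$ as $G$-sets.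

(ii) Let $x_1,x_2,x_3$ be the geometric points of $r$. They are not collinear by Fact B. The elements of $\overline B$ having all $x_i$ as eigenlines form the algebra of diagonal matrices in a suitable basis. By (1) it is $G$-stable, so it equals $B_r\otimes\overline K$ for an étale subalgebra $B_r\subset B$ of dimension $3$, and $B_r$ is a field since $B$ is a division algebra. Let $\chi_i(a)$ be the eigenvalue of $a$ on $x_i$. The $\chi_i$ are the three distinct $K$-homomorphisms $B_r\to\overline K$. For $a\in B_r$, applying $\sigma$ to $(a-\chi_i(a))x_i=0$ gives $\chi_{\sigma(i)}(a)=\sigma(\chi_i(a))$, where $\sigma(x_i)=x_{\sigma(i)}$. Hence $\{x_i\}\cong\mathrm{Hom}_K(B_r,\overline K)$ as $G$-sets, and so $B_r\cong\kappa(r)$.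

(iii) By (ii), $B_r\cong\kappa(r)\cong\kappa(r')\cong B_{r'}$. By Skolem–Noether there is $g\in B^\times$ with $gB_rg^{-1}=B_{r'}$. It maps the eigenlines of $B_r$ to those of $B_{r'}$, that is, $r$ to $r'$. $\square$

**Example.** Let $K=\mathbb C(m,n)$, let $\omega$ be a primitive cube root of unity, and let $A$ be generated by $u,v$ with $u^3=m$, $v^3=n$, $vu=\omega uv$. This is the cyclic algebra attached to $L=K(\sqrt[3]m)=\mathbb C(\sqrt[3]m)(n)$ and $n$, and it is split only if $n$ is a norm from $L$. The Galois group of $L/K$ moves only $\sqrt[3]m$, so it preserves the $n$-adic valuation of $L$. Thus norms have $n$-adic valuation divisible by $3$, while $n$ has valuation $1$. So $A$ is a division algebra. By Lemma 1(i), the eigenlines of $u$ and of $v$ are two $3$-points of $S$, with residue fields $K(\sqrt[3]m)$ and $K(\sqrt[3]n)$. These fields are not isomorphic, since $n$ has valuation $1$ and is not a cube in $L$.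

**The 3-link.** Let $r$ be a $3$-point of $T$. Blow up $r$, with geometric exceptional curves $e_1,e_2,e_3$, and write $H$ for the pullback of the line class. The strict transforms of the lines through two of the three points have classes $l_i=H-e_j-e_k$ with $\{i,j,k\}=\{1,2,3\}$. They are disjoint $(-1)$-curves and $G$ permutes them. Contract them. The $G$-action passes to the contracted surface, which is projective, so the contraction is defined over $K$. Over $\overline K$ the target is a smooth rational surface of Picard number one, hence $\mathbb P^2$. Its line class is
$$H'=2H-e_1-e_2-e_3 ,$$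
the class orthogonal to the $l_i$, of square $4-3=1$ and of degree $6-3=3$ against $-K$. Since $\sum e_i$ is defined over $K$, the target has Brauer class $2\lambda(T)=-\lambda(T)$, so it is isomorphic to $T^{op}$. We choose an isomorphism. The resulting birational map $T\dashrightarrow T^{op}$ is a *$3$-link with center $r$*. It is determined by $r$ up to left composition with $\mathrm{Aut}_K(T^{op})$. Over $\overline K$, in coordinates adapted to the three points, it is the quadratic involution at the beginning of this section.

One computes $e_i=H'-l_j-l_k$, so the inverse map blows up the images of the $l_i$ and contracts the three lines through two of them. As $\sigma(l_i)=l_{\sigma(i)}$, these images form one $3$-point. Thus the inverse of a $3$-link is a $3$-link.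

**Proposition 2.** Let $\theta,\theta'\colon S\dashrightarrow S^{op}$ be $3$-links whose centers have $K$-isomorphic residue fields. Then $\theta'^{-1}\theta=\beta\cdot\theta^{-1}\gamma\,\theta$ for some $\beta\in\mathrm{Aut}_K(S)$ and $\gamma\in\mathrm{Aut}_K(S^{op})$. In particular it is a product of two regularizable elements.

*Proof.* Let $r,r'$ be the centers. By Lemma 1(iii) there is $\beta\in\mathrm{Aut}_K(S)$ with $\beta(r)=r'$. Then $\theta'\beta$ is a $3$-link with center $\beta^{-1}(r')=r$, so $\theta'\beta=\gamma_0\theta$ with $\gamma_0\in\mathrm{Aut}_K(S^{op})$. Hence $\theta'^{-1}=\beta\theta^{-1}\gamma_0^{-1}$, and we take $\gamma=\gamma_0^{-1}$. $\square$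

So if $\mathrm{Bir}_K(S)$ is generated by $\mathrm{Aut}_K(S)$ and composites $\theta'^{-1}\theta$ of this kind, we are done. What changes in general? Two centers may have different residue fields, as in the Example, and no automorphism of $S$ then carries one to the other. And there may be elements that are not composites of $3$-links at all. To see exactly what is left, we factorize an arbitrary map.

## 2. Links of degree three and six, and factorization

**Definition (6-map, 6-link, link).** Let $T$ be a non-trivial Severi–Brauer surface and $P\subset T$ a reduced subscheme of degree $6$ *in general position*: over $\overline K$, no three of its points are collinear and the six do not lie on a conic. Blow up $P$, with exceptional curves $f_1,\dots,f_6$. The result is a smooth cubic surface. The strict transforms $g_j$ of the conics through five of the points have class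
$$g_j=2H-\textstyle\sum f+f_j ,$$
and $g_j^2=4-5=-1$, $g_i\cdot g_j=4-4=0$. Contract them. The map obtained is the *$6$-map* $\varphi_P$. If $P$ is a $6$-point, it is called a *$6$-link*. A *link* is a $3$-link or a $6$-link.

As before, everything is defined over $K$ and the target is $\mathbb P^2$ over $\overline K$. Its line class is $H'=5H-2\sum f$: indeed $H'\cdot g_j=10-10=0$, $H'^2=25-24=1$, $-K\cdot H'=15-12=3$. Since $\sum f$ is defined over $K$, the Brauer class of the target is $5\lambda(T)=-\lambda(T)$, so the target is isomorphic to $T^{op}$, and we choose an isomorphism. A link is determined by its center up to left composition with $\mathrm{Aut}_K(T^{op})$.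

*Inverses.* We have $\sum g=12H-5\sum f$, hence
$$2H'-\textstyle\sum g+g_j=(10H-4\sum f)-(12H-5\sum f)+(2H-\sum f+f_j)=f_j .$$
So the inverse of a $6$-link blows up the images of the $g_j$ and contracts the six conics through five of them. These images form one closed point, because $G$ permutes the $g_j$ as it permutes the $f_j$. They are in general position because the blow-up has ample anticanonical class: the strict transform of a line through three of them, or of an irreducible conic through six, would have degree $\le 0$ against it. So the inverse of a $6$-link is a $6$-link.

**Multiplicities.** Let $f\colon T\dashrightarrow T_0$ be a birational map over $K$ with $T,T_0\in\{S,S^{op}\}$. Take a common resolution $p\colon Z\to\overline T$, $q\colon Z\to\overline{T_0}$, and write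
$$q^*H_0=\delta\,p^*H-\sum\mu_i\mathcal E_i ,$$
where the $\mathcal E_i$ are the total transforms of the points blown up by $p$, possibly infinitely near. The integer $\delta=\deg f\ge1$ is the degree of $\bar f$ as a plane Cremona map. As $H_0^2=1$ and $K_Z\cdot q^*H_0=-3$, where $K_Z=-3p^*H+\sum\mathcal E_i$,
$$\sum\mu_i^2=\delta^2-1,\qquad \sum\mu_i=3\delta-3. \tag{2}$$
The class $q^*H_0$ is nef, so $\mu_i=q^*H_0\cdot\mathcal E_i\ge0$. These are the multiplicities of the mobile system $f^*|H_0|$. That system is $G$-invariant, so multiplicities are constant on $G$-orbits of points of $\overline T$. If the $j$-th point lies over the $i$-th, then $\mathcal E_i-\mathcal E_j$ is effective and $\mu_j\le\mu_i$. For a closed point $O$ of $T$ let $\mu(O)$ be the multiplicity at its geometric points.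

Let $\theta\colon T\dashrightarrow T_1$ be a link with center $O$. On a resolution that dominates $\mathrm{Bl}_O$, which only adds points of multiplicity $0$, intersect $q^*H_0$ with the pullback of $H_{T_1}$, which is $2H-\sum e$ or $5H-2\sum f$:
$$\deg(f\theta^{-1})=2\delta-3\mu(O)\ (\deg O=3),\qquad\deg(f\theta^{-1})=5\delta-12\mu(O)\ (\deg O=6). \tag{3}$$

**Lemma 3.** If $\delta>1$, there is a closed point $O$ of $T$ with $\mu(O)>\delta/3$. Every such $O$ has degree $3$ or $6$ and is the center of a link $\theta$, and $\deg(f\theta^{-1})<\delta$.

*Proof.* By (2), $\sum\mu_i(\mu_i-\delta/3)=\delta^2-1-\delta(\delta-1)=\delta-1>0$, so some $\mu_i>\delta/3$. The largest multiplicity is attained at a point of $\overline T$ itself. Now let $\mu(O)>\delta/3$. By (2), $\deg O\cdot\delta^2/9<\delta^2$, so $\deg O<9$ and Fact A gives $\deg O\in\{3,6\}$. If a line passed through three geometric points of $O$, intersecting its strict transform with the nef class $q^*H_0$ would give $0\le\delta-3\mu(O)<0$. If an irreducible conic passed through six, $0\le2\delta-6\mu(O)<0$. A reducible or double conic through six points contains a line with three of them. So $O$ is the center of a link. By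 (3) the new degree is less than $2\delta-\delta$, respectively $5\delta-4\delta$. $\square$

If $\delta=1$, all $\mu_i$ vanish by (2), so $q^*H_0=p^*H$. Then $p$ and $q$ are given by the same complete linear system, and $f$ is an isomorphism.

**Corollary 4.** Every $f$ as above is a composition of at most $\deg f-1$ links followed by an isomorphism. Every $f\in\mathrm{Bir}_K(S)$ is a product of an element of $\mathrm{Aut}_K(S)$ and of elements $\theta_2\theta_1$ with links $\theta_1\colon S\dashrightarrow S^{op}$ and $\theta_2\colon S^{op}\dashrightarrow S$.

*Proof.* The first statement is Lemma 3 by induction on the degree. For the second, links alternate between $S$ and $S^{op}$ and $S\not\cong S^{op}$, so the number of links is even. Group them in pairs. $\square$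

**Small degrees by hand.** Let $f\colon T\dashrightarrow T_0$ be as above.

* Degree $2$: one link and an isomorphism, so $T_0\ne T$, and there is no such element in $\mathrm{Bir}_K(S)$.
* Degree $3$: $\sum\mu_i^2=8$. Lemma 3 gives $O$ with $\mu(O)\ge2$ and $\deg O\ge3$, hence $\sum\mu_i^2\ge12$. Impossible.
* Degree $4$: $\sum\mu_i^2=15$. Here $\mu(O)>4/3$ forces $\mu(O)=2$ and $\deg O=3$, since $6\cdot 4$ and $3\cdot9$ exceed $15$. The link lowers the degree to $8-6=2$. So $f$ is two $3$-links and an isomorphism.

Hence elements of $\mathrm{Bir}_K(S)$ of degree at most $4$ are automorphisms or, up to an automorphism, composites of two $3$-links. Proposition 2 settles those for which the two centers on $S$ (of $\theta_1$ and of $\theta_2^{-1}$) have the same residue field.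

## 3. The two theorems, and why conjugates of automorphisms are not enough

**Theorem 5.** For every perfect field $K$ and every non-trivial Severi–Brauer surface $S$ over $K$, the group $\mathrm{Bir}_K(S)$ is generated by regularizable elements. More precisely, it is generated by elements of two kinds:

* (a) elements of $\mathrm{Bir}_K(S)$ conjugate, by a birational map over $K$, to an element of $\mathrm{Aut}_K(S)$ or $\mathrm{Aut}_K(S^{op})$;
* (b) elements $\varepsilon t^{\pm1}\varepsilon^{-1}$, where $\varepsilon\colon Y\to S$ is the blow-up of a reduced subscheme of degree $9$, $|-K_Y|$ defines a genus one fibration $Y\to\mathbb P^1$ with all geometric fibers integral, and $t\in\mathrm{Aut}_K(Y)$ is a translation on the generic fiber.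

**Theorem 6.** If $S$ has a point of degree $6$, there is a surjective homomorphism $\nu\colon\mathrm{Bir}_K(S)\to\mathbb Z$ with $|\nu(f)|\le\deg f$ for all $f$, where $\deg f$ is the degree of $\bar f$ as a plane Cremona map. Hence $\nu(f)=0$ if $\liminf_k\deg(f^k)/k=0$, for example if the sequence $(\deg f^k)_{k\ge1}$ is bounded (in particular if $f$ has finite order). So the elements $f$ with bounded sequence $(\deg f^k)_k$ generate a proper subgroup. On the other hand, some elements of type (b) satisfy $\nu=\pm1$.

Theorem 6 is not used for Theorem 5. It tells us where the method of Section 1 stops. The natural first plan is to treat all pairs of links as in Proposition 2, using conjugates of automorphisms of $S$ and $S^{op}$ only. But if $f=\psi\alpha\psi^{-1}$ with $\alpha$ such an automorphism, then $f^k=\psi\alpha^k\psi^{-1}$ and $\deg f^k\le\deg\psi\cdot\deg\psi^{-1}$ for all $k$, since degrees of plane Cremona maps are submultiplicative. So $\nu(f)=0$. When $S$ has a $6$-point, elements of type (a) lie in $\ker\nu$, and so does everything they generate: the plan breaks when a $6$-link has to be paired with a $3$-link. Regularizable maps with unbounded degrees are needed. An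 automorphism of a genus one fibration given by translation on the fibers is a candidate, and the next section finds one inside "a $6$-map, then a $3$-link".

## 4. A 6-map and a 3-link on one plane cubic

A $6$-map followed by a $3$-link blows up nine points. Suppose, over $\overline K$, that the nine points $p_1,\dots,p_6,q_1,q_2,q_3$ of $\mathbb P^2$ are the base points of a pencil of cubics, and let $E$ be a smooth member. On $E$ we have $\sum p+\sum q\sim3H$. Let us see where the curves contracted at the other end meet $E$. We assume that after the blow-up each of these curves meets the strict transform of $E$ in one point.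

The conic through the $p$'s other than $p_j$ meets $E$ in one further point $x$, of class
$$x\sim2H-\textstyle\sum p+p_j\sim p_j+\big(\sum q-H\big).$$
After the $6$-map, the line class is $H'=5H-2\sum p$, and the line through the images of $q_j,q_k$ meets $E$ in one further point $y$, of class
$$y\sim H'-q_j-q_k=q_i+\big(5H-2\textstyle\sum p-\sum q\big)\sim q_i+\big(\sum q-H\big),$$
using $2\sum p\sim6H-2\sum q$. With $\xi=\sum q-H$, a class of degree $0$, all nine new points are the translates $p_j+\xi$, $q_i+\xi$ of the old ones. So the curves contracted at the end should be the images $t(f_j)$, $t(e_i)$ of those contracted at the start, where $t$ is translation by $\xi$ on the fibers. The final contraction is then $\varepsilon t^{-1}$ up to isomorphism, and the composite should be $\varepsilon t^{-1}\varepsilon^{-1}$. Note the inverse: the composite sends $p_j+\xi$ to $p_j$.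

Two things must be arranged. On the cubic surface $X=\mathrm{Bl}_PS\subset\mathbb P^3$, the strict transforms of our cubics are plane sections. They form a pencil with base points $q_i$ exactly when the $q_i$ are the points of $X$ on a line $\ell$. And the class $\xi$ must make sense over $K$, although $H$ itself is not defined over $K$; it is a $G$-invariant class, and that will be enough.

## 5. Translations on a pencil of plane sections of a cubic surface

Let $P\subset S$ be a reduced subscheme of degree $6$ in general position, $X=\mathrm{Bl}_PS$, embedded as a smooth cubic surface in $\mathbb P^3_K$ by $|-K_X|$, and $\varphi_P\colon S\dashrightarrow S'\cong S^{op}$ the $6$-map. Here $\mathbb P^3_K=\mathbb P(H^0(X,-K_X)^\vee)$ is an honest projective space, since $-K_X$ is a $K$-line bundle, although $X$ has no $K$-point by Fact A.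

**Definition (good line).** A line $\ell\subset\mathbb P^3$ is *good for $X$* if

* (i) $\ell$ meets none of the $27$ lines of $\overline X$;
* (ii) some plane over $\overline K$ containing $\ell$ cuts $\overline X$ in a smooth curve.

**Proposition 7.** Let $\ell$ be a good line defined over $K$. Then $q=\ell\cap X$ is a $3$-point of $X$, its image $q'$ in $S'$ is a $3$-point with the same residue field, and there is a $3$-link $\tau\colon S'\dashrightarrow S$ with center $q'$ such that $\tau\varphi_P\in\mathrm{Bir}_K(S)$ is regularizable, of type (b).

*Proof.*

**Step 1: the point $q$.** This step makes $q$ the center of a $3$-link. By (i), $\ell\not\subset X$, so $\ell\cap X$ is finite of length $3$. Closed points of $X$ have degree divisible by $3$ (Fact A), so $\ell\cap X$ is one reduced point $q$ of degree $3$, with distinct geometric points $q_1,q_2,q_3$. By (i), $q$ avoids all curves contracted by $X\to S$ and by $X\to S'$, since these are among the $27$ lines. So $q'\cong q$ is a $3$-point of $S'$ with the same residue field.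

**Step 2: the fibration.** This step produces the surface $Y$ on which everything will be regular. Let $Y=\mathrm{Bl}_qX$, with exceptional curves $e_1,e_2,e_3$ over $q$ and $f_1,\dots,f_6$ over $P$, let $H$ be the pullback of the line class of $\overline S$, and let $\varepsilon\colon Y\to S$ be the blow-down. It is the blow-up of $P$ and the image of $q$, a reduced subscheme of degree $9$. Put
$$F=-K_Y=3H-\textstyle\sum e-\sum f .$$
The pencil of planes through $\ell$ has reduced base scheme $q$ on $X$, so it induces a morphism $\pi\colon Y\to\mathbb P^1$ with fiber class $F$. It is given by $|-K_Y|$, because the planes through the collinear points $q_i$ are those containing $\ell$.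

Let $h\supset\ell$ be a plane over $\overline K$. The plane cubic $h\cap\overline X$ is integral: otherwise it contains a line, which is a line of $\overline X$ in $h$ and hence meets $\ell$, against (i). As $\ell\cap\overline X=\ell\cap(h\cap\overline X)$ is reduced, $h\cap\overline X$ is smooth at the $q_i$. So the fiber of $\pi$ over $h$, which is the pullback of $h\cap\overline X$ minus $\sum e$, is the strict transform of $h\cap\overline X$ and isomorphic to it. Thus all geometric fibers over points of $\mathbb P^1$ are integral of arithmetic genus $1$, and by (ii) one is smooth. As $\pi$ is proper and flat, smoothness and $h^0(\mathcal O)=1$ pass to the generic fiber. So $Y_\eta$ is a smooth geometrically integral curve of genus one over $k=K(\mathbb P^1)$.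

**Step 3: the translation.** This step defines $t$ over $K$. Put $D=e_1+e_2+e_3-H\in\mathrm{Pic}(\overline Y)^G$. Then $D\cdot F=3-3=0$ and $D^2=-3+1=-2$. Let $k'=\overline K(\mathbb P^1)$, which is Galois over $k$ with group $G$, and let $\xi=D|_{Y_{k'}}\in\mathrm{Pic}^0(Y_{k'})$. It is $G$-invariant, hence defines a point of $J(k')^G=J(k)$, where $J$ is the Jacobian of $Y_\eta$. The map $x\mapsto\mathcal O(x)$ identifies $Y_\eta$ with $\mathrm{Pic}^1_{Y_\eta}$, a torsor under $J$. So there is a $k$-automorphism $t$ of $Y_\eta$ with $\mathcal O(t(x))\cong\mathcal O(x)\otimes\xi$ for geometric points $x$. View $t$ as a birational map $Y\dashrightarrow Y$ over $\mathbb P^1$, defined over $K$.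

**Step 4: $t$ is an automorphism of $Y$.** A priori $t$ is regular only on the generic fiber. Resolve $\bar t$ by birational morphisms $a,b\colon Z\to\overline Y$ from a smooth projective surface, with $b=\bar ta$, so $\pi a=\pi b$. Then
$$K_Z\sim a^*K_Y+E_a\sim b^*K_Y+E_b$$
with $E_a,E_b$ effective, of support $\mathrm{Exc}(a),\mathrm{Exc}(b)$. As $K_Y=\pi^*\mathcal O(-1)$ and $\pi a=\pi b$, we have $a^*K_Y\sim b^*K_Y$, so $E_a\sim E_b$. Since $a_*\mathcal O_Z(E_a)=\mathcal O_{\overline Y}$, we have $h^0(E_a)=1$, and so $E_a=E_b$ and $\mathrm{Exc}(a)=\mathrm{Exc}(b)$. A positive-dimensional fiber of $a$ is a connected union of curves, each of which $b$ contracts. So $b$ is constant on the fibers of $a$, and as $a_*\mathcal O_Z=\mathcal O_{\overline Y}$, $b$ factors through $a$: $\bar t$ is a morphism. By symmetry so is $\bar t^{-1}$. The domain of definition of $t$ commutes with the extension $\overline K/K$, so $t\in\mathrm{Aut}_K(Y)$.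

**Step 5: the action on the nine exceptional curves.** This turns the computation of Section 4 into an identity in $\mathrm{Pic}\,\overline Y$. The kernel of $\mathrm{Pic}\,\overline Y\to\mathrm{Pic}\,Y_{k'}$ is generated by fiber components, and since these are integral fibers, the kernel is $\mathbb ZF$. Let $C$ be one of the curves $e_i,f_j$. Then $C^2=-1$ and $C\cdot F=1$, so $C$ is a section. By the definition of $t$, $t_*C=C+D+mF$ for some $m\in\mathbb Z$. As $F^2=0$,
$$-1=(t_*C)^2=-1-2+2\,C\cdot D+2m,\qquad\text{so}\quad m=1-C\cdot D .$$
Since $e_i\cdot D=-1$ and $f_j\cdot D=0$,
$$t_*e_i=e_i+D+2F=5H-2\textstyle\sum f-\sum e+e_i,\qquad t_*f_j=f_j+D+F=2H-\sum f+f_j. \tag{4}$$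

**Step 6: the curves contracted at the other end.** We show that they are the $t(f_j)$ and $t(e_i)$. The curve $g_j$ avoids $q$, so it has class $2H-\sum f+f_j$ on $Y$. Thus $t(f_j)$ and $g_j$ are irreducible curves of the same class, of negative self-intersection, and therefore $t(f_j)=g_j$. Let $\varepsilon'\colon Y\to X\to S'$. It contracts the $e_i$ to the geometric points $q'_i$ of $q'$ and the $g_j$ to a set $P'$, and the line class of $S'$ is $H'=5H-2\sum f$. By (4), with $\{i,j,k\}=\{1,2,3\}$,
$$t_*e_i=H'-e_j-e_k .$$
So $t(e_i)$ is an irreducible curve of degree $1$ against $H'$, and it meets $e_j$ and $e_k$: it maps to the line of $\overline{S'}$ through $q'_j$ and $q'_k$. It avoids $q'_i$, since $t_*e_i\cdot e_i=0$ and $t(e_i)\ne e_i$. It avoids $P'$, since $t(e_i)\cdot g_l=t_*e_i\cdot t_*f_l=e_i\cdot f_l=0$ and $t(e_i)\ne t(f_l)=g_l$.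

**Step 7: the composite.** Let $\chi\colon S'\dashrightarrow S''$ be the $3$-link centered at $q'$: blow up $q'$, contract these three lines. Then $\varepsilon''=\chi\varepsilon'$ is the morphism $Y\to\mathrm{Bl}_{q'}S'\to S''$. By Step 6 it contracts exactly the nine disjoint curves $g_j=t(f_j)$ and $t(e_i)$. Since $\varphi_P=\varepsilon'\varepsilon^{-1}$, we have $\chi\varphi_P=\varepsilon''\varepsilon^{-1}$. The $K$-morphism $\varepsilon t^{-1}\colon Y\to S$ contracts exactly the same curves. Both are contractions onto normal surfaces, so there is a $K$-isomorphism $\alpha\colon S''\to S$ with $\alpha\varepsilon''=\varepsilon t^{-1}$. Put $\tau=\alpha\chi$, a $3$-link with center $q'$. Then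
$$\tau\varphi_P=\alpha\varepsilon''\varepsilon^{-1}=\varepsilon\, t^{-1}\varepsilon^{-1}, \tag{5}$$
which is regularized by $\varepsilon^{-1}\colon S\dashrightarrow Y$ and is of type (b). $\square$

**Remark (degrees).** The map $t^n$ is translation by $n\xi$ on the generic fiber, and $H\cdot F=3$, so $t^n_*H=H+3nD+mF$ for some integer $m$. From $H\cdot D=-1$ and $(t^n_*H)^2=1$ we get $-18n^2-6n+6m=0$, so $m=3n^2+n$. The degree of $\varepsilon t^{-n}\varepsilon^{-1}$ is the coefficient of $H$ in $t^n_*H$, namely $1-3n+3(3n^2+n)=9n^2+1$. The degrees of the powers of $\tau\varphi_P$ are therefore unbounded, as Section 3 required. For $n=1$, $t_*H=10H-4\sum f-\sum e$, and (2) reads $96+3=99$, $24+3=27$.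

**Lemma 8.** For every $X$ as above there is a good $K$-line.

*Proof.* A plane section $h\cap\overline X$ is singular at $u$ if and only if $h$ is the tangent plane of $\overline X$ at $u$. So the planes with singular section form the image $\Gamma\subset\mathbb P^{3*}$ of $\overline X$ under the Gauss map, which is closed, irreducible and of dimension $\le2$. Condition (i) is open on the Grassmannian of lines. So is (ii): it defines the image of the open set $\{(\ell,h):\ell\subset h\notin\Gamma\}$ under the projection from the flag variety to the Grassmannian, a $\mathbb P^1$-bundle and hence an open map. Both conditions are $G$-stable.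

Some line over $\overline K$ satisfies both: take $h\notin\Gamma$. The smooth plane cubic $h\cap\overline X$ contains no line, so $h$ contains none of the $27$ lines and meets each in one point. A line in $h$ avoiding these at most $27$ points is good. As the Grassmannian is $K$-rational and $K$ is infinite, there is a good $K$-line. $\square$

So every $6$-link $\theta$ has a $3$-link $\tau$ with $\tau\theta$ of type (b). What remains is to compare $3$-links whose centers have different residue fields. Equation (5) suggests how: if one $X$ carries two good lines with residue fields $M_1,M_2$, then $\tau_1\tau_2^{-1}=(\tau_1\varphi_P)(\tau_2\varphi_P)^{-1}$ is a product of two elements of type (b). So we need a cubic surface with two prescribed fields on it. The algebra $A$ supplies one.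

## 6. Determinantal cubic surfaces with two prescribed residue fields

**Proposition 9.** Let $M_1,M_2$ be cubic field extensions of $K$ embeddable in $A$. There are $P$, $X$ as in Section 5 and two $K$-lines $\ell_1,\ell_2$ good for $X$ such that the $3$-point $\ell_i\cap X$ has residue field $\cong M_i$ for $i=1,2$.

The idea is that for $b\in A\setminus K$ the line $\mathbb P\langle1,b\rangle$ meets the cubic $\{\mathrm{Nrd}=0\}$ where $\mathrm{Nrd}(s+b)=0$, and this is the minimal polynomial of $-b$. So the residue field is $K(b)$, and we only need a subspace of $A$ containing $1$, an element of $M_1$ and an element of a conjugate of $M_2$.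

For a $4$-dimensional $K$-subspace $U\subset A$ let $X_U=\{\mathrm{Nrd}=0\}\subset\mathbb P(U)\cong\mathbb P^3_K$. We use the same notation for subspaces of $\overline A$, where $\mathrm{Nrd}=\det$. "$X_U$ is smooth" means that $\mathrm{Nrd}|_U\ne0$ and $X_U$ is a smooth cubic surface.

**Claim 1.** *If $X_U$ is smooth (with $U\subset A$), then $u\mapsto\ker u$ is a $K$-morphism $\kappa\colon X_U\to S$. It is the blow-up of a reduced subscheme $P$ of degree $6$ in general position, and $X_U\subset\mathbb P(U)$ is the anticanonical embedding.*

*Proof.* The differential of $\det$ at $u$ is $v\mapsto\mathrm{tr}(\mathrm{adj}(u)v)$, which is zero if $\mathrm{rk}\,u\le1$. So all points of $\overline{X_U}$ have rank $2$. Then $\ker u=\mathrm{im}\,\mathrm{adj}(u)$, so $\kappa$ is a morphism over $\overline K$. By (1), $\ker\sigma(u)=\sigma(\ker u)$, so $\kappa$ is $G$-equivariant and defined over $K$.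

The fiber over $x\in\mathbb P(V)$ is, as a set, the linear space $\mathbb P\{u\in\overline U:ux=0\}$, of dimension $3-\dim\overline Ux\ge0$. It lies in $\overline{X_U}$, which is smooth and hence irreducible and not a plane. So each fiber is a point or a line. The open set $\{x:\dim\overline Ux=3\}$ is nonempty, as otherwise all fibers would be lines and $\dim X_U=3$. Over it $\kappa$ has an inverse morphism, given by the maximal minors of the $3\times4$ matrix of $\overline U\to V$, $u\mapsto ux$. So $\kappa$ is a birational morphism of smooth projective surfaces, hence a sequence of point blow-ups. If an infinitely near point were blown up, some fiber would be a reducible curve. The positive-dimensional fibers are irreducible, so $\kappa$ is the blow-up of distinct points of $\overline S$. There are six because $K_{X_U}^2=3$. They form a $G$-stable set, that is, a reduced subscheme $P$ over $K$.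

By adjunction $\mathcal O(1)=-K_{X_U}$, which is ample. The strict transform of a line through three of the points, or of an irreducible conic through all six, would have degree $\le0$ against $-K_{X_U}$. So $P$ is in general position. Since $h^0(-K_{X_U})=4$ and $X_U$ spans $\mathbb P(U)$, the embedding is anticanonical. $\square$

**Claim 2.** *The set $\Omega$ of $(b,c,d)\in\overline A^{\,3}$ such that $1,b,c,d$ are independent, $X_U$ is smooth for $U=\langle1,b,c,d\rangle$, and $\mathbb P\langle1,b\rangle$, $\mathbb P\langle1,c\rangle$ are good for $X_U$, is open, $G$-stable (so defined over $K$), stable under simultaneous conjugation by $\overline A^\times$, and nonempty.*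

*Proof of openness and stability.* Independence is open. So is smoothness: the pairs (parameter, singular point of $X_U$) form a closed set whose projection to the parameters is closed, and if $\det|_U=0$ every point counts as singular. Let $B$ be the open set where both hold, and identify $\mathbb P(U)$ with $\mathbb P^3$ via the basis $1,b,c,d$, so that the two lines become fixed lines $L_1,L_2\subset\mathbb P^3$. The pairs (parameter, line contained in $X_U$ and meeting $L_i$) form a closed subset of $B\times\mathrm{Gr}(2,4)$, whose image in $B$ is closed. So (i) is open. The triples (parameter, plane, point of $X_U$ at which the plane is tangent) form a closed subset of $B\times\mathbb P^{3*}\times\mathbb P^3$. So the pairs (parameter, plane with singular section) form a closed subset of $B\times\mathbb P^{3*}$. Its complement in $B\times\{h\supset L_i\}\cong B\times\mathbb P^1$ is open and has open image in $B$. So (ii) is open.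

$G$ preserves $\mathrm{Nrd}$, the element $1$ and all the conditions. Conjugation by $g$ maps $X_U$ and the two lines to those for the conjugated triple.

*Proof of nonemptiness.* First, a general $U\in\mathrm{Gr}(4,9)$, a variety of dimension $20$, has $X_U$ smooth. If $X_U$ is not smooth, there is $u\in\mathbb P(U)$ with $\det u=0$ and $d\det_u|_U=0$ (if $\det|_U=0$, any $u$ works). The pairs $(u,U)$ with $\mathrm{rk}\,u=2$ and $u\in U\subset\ker d\det_u$ form a family of dimension at most $7+\dim\mathrm{Gr}(3,7)=7+12=19$: here $u$ moves in the $7$-dimensional determinantal hypersurface, $\ker d\det_u$ has dimension $8$, and it contains $u$ because $d\det_u(u)=3\det u=0$. The pairs with $\mathrm{rk}\,u=1$ form a family of dimension $4+\dim\mathrm{Gr}(3,8)=4+15=19$. So not all $U$ are bad. Fix $U$ with $X_U$ smooth.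

The planes with singular section form an irreducible closed set $\Gamma\subset\mathbb P^{3*}$ of dimension $\le2$, the Gauss image. If all planes through a point $o$ lie in $\Gamma$, then $\Gamma$ is the plane of $\mathbb P^{3*}$ dual to $o$, and this happens for at most one $o$. So we can choose $o\in\mathbb P(U)\setminus X_U$ and a plane $h\ni o$ with smooth section. As in Lemma 8, $h$ meets each of the $27$ lines in one point, and this point is different from $o$ because $o\notin X_U$. Choose two distinct lines through $o$ in $h$ avoiding these finitely many points. Both are good. The element $o$ is invertible. Left multiplication by $o^{-1}$ changes $\det$ by a constant, so replacing $U$ by $o^{-1}U$ we may assume $o=1$. The lines are then $\mathbb P\langle1,b\rangle$ and $\mathbb P\langle1,c\rangle$ with $1,b,c$ independent. Complete with some $d$ to a basis of $U$. $\square$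

**Claim 3.** *Fix embeddings $M_1,M_2\subset A$. There are $b\in M_1$, $c\in gM_2g^{-1}$ with $g\in A^\times$, and $d\in A$ with $(b,c,d)\in\Omega$.*

*Proof.* Consider $\Theta\colon M_1\times A^\times\times M_2\times A\to A^3$, $(b,g,m,d)\mapsto(b,gmg^{-1},d)$, as a morphism of $K$-varieties. Since $\Omega$ is a nonempty open subset of an affine space, we can pick $(b_0,c_0,d_0)\in\Omega$ with $b_0$ and $c_0$ each having distinct eigenvalues. As $M_i/K$ is separable, $M_i\otimes\overline K\cong\overline K^3$ is conjugate in $\overline A$ to the algebra of diagonal matrices. So after a simultaneous conjugation, which preserves $\Omega$, we have $b_0\in M_1\otimes\overline K$. Then $c_0$, still diagonalizable, is $gmg^{-1}$ with $g\in\overline A^\times$ and $m\in M_2\otimes\overline K$. Thus $\Theta^{-1}(\Omega)$ is a nonempty open $K$-subvariety of the source, which is open in an affine space over the infinite field $K$. So it has a $K$-point. $\square$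

*Proof of Proposition 9.* With $b,c,d$ as in Claim 3 put $U=\langle1,b,c,d\rangle$, $X=X_U$, $\ell_1=\mathbb P\langle1,b\rangle$, $\ell_2=\mathbb P\langle1,c\rangle$. By Claim 1, $X$ is as in Section 5, and both lines are good. Now $\ell_1\cap X$ is given by $\mathrm{Nrd}(s+ub)=0$ in the coordinates $[s:u]$. At $u=0$ the value is $s^3\ne0$, so the intersection lies in $u\neq0$. There $\mathrm{Nrd}(s+b)$ is the minimal polynomial of $-b$, because $b\notin K$ lies in the cubic field $M_1$. So the residue field is $K(b)=M_1$. Likewise for $\ell_2$ it is $K(c)\cong M_2$. $\square$

## 7. Every pair of links is a product of regularizable maps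

We prove Theorem 5. Let $R\subset\mathrm{Bir}_K(S)$ be the subgroup generated by the elements of types (a) and (b), all of which are regularizable.

**Step 1: for all $3$-links $\tau,\tau'\colon S^{op}\dashrightarrow S$ we have $\tau\tau'^{-1}\in R$.** This removes the dependence on residue fields. Let $M_1,M_2$ be the residue fields of the centers of $\tau,\tau'$. By Lemma 1(ii) they embed in $A^{op}$, hence in $A$, being commutative. Apply Proposition 9, and then Proposition 7 to $\ell_1$ and $\ell_2$, identifying $S'$ with $S^{op}$. We get $3$-links $\tau_1,\tau_2\colon S^{op}\dashrightarrow S$ whose centers have residue fields $M_1,M_2$, such that $\tau_1\varphi_P,\tau_2\varphi_P\in R$ for the same $\varphi_P$. Hence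
$$\tau_1\tau_2^{-1}=(\tau_1\varphi_P)(\tau_2\varphi_P)^{-1}\in R .$$
By Lemma 1(iii) there are $\beta_1,\beta_2\in\mathrm{Aut}_K(S^{op})$ such that $\tau_1\beta_1$ has the same center as $\tau$, and $\tau_2\beta_2$ the same as $\tau'$. So $\tau=\alpha_1\tau_1\beta_1$ and $\tau'=\alpha_2\tau_2\beta_2$ with $\alpha_i\in\mathrm{Aut}_K(S)$. As in Proposition 2,
$$\tau\tau'^{-1}=\alpha_1\cdot\big(\tau_1(\beta_1\beta_2^{-1})\tau_1^{-1}\big)\cdot(\tau_1\tau_2^{-1})\cdot\alpha_2^{-1}\in R,$$
because the first, second and fourth factors are of type (a).

**Step 2: fix a $3$-link $\tau_0\colon S^{op}\dashrightarrow S$; for every link $\theta\colon S\dashrightarrow S^{op}$, $\tau_0\theta\in R$.** This compares all links with a single one. A $3$-link $\tau_0$ exists since $S^{op}$ has a $3$-point by Lemma 1(i). If $\theta$ is a $3$-link, so is $\theta^{-1}$, and $\tau_0\theta=\tau_0(\theta^{-1})^{-1}\in R$ by Step 1. If $\theta$ is a $6$-link, then by Lemma 8 and Proposition 7 there is a $3$-link $\tau\colon S^{op}\dashrightarrow S$ with $\tau\theta\in R$, and $\tau_0\theta=(\tau_0\tau^{-1})(\tau\theta)\in R$ by Step 1.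

**Step 3: all pairs.** Let $\theta_1\colon S\dashrightarrow S^{op}$ and $\theta_2\colon S^{op}\dashrightarrow S$ be links. Then $\theta_2^{-1}\colon S\dashrightarrow S^{op}$ is a link, so $\tau_0\theta_2^{-1}\in R$ and
$$\theta_2\theta_1=(\tau_0\theta_2^{-1})^{-1}(\tau_0\theta_1)\in R .$$
As $\mathrm{Aut}_K(S)\subset R$, Corollary 4 gives $\mathrm{Bir}_K(S)=R$. This proves Theorem 5. $\square$

## 8. Counting 6-links: the homomorphism to the integers

We prove Theorem 6. The number $\nu(f)$ will be the number of $6$-links $S\dashrightarrow S^{op}$ minus the number of $6$-links $S^{op}\dashrightarrow S$ in a factorization of $f$ into links. What needs proof is independence of the factorization.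

**The graph.** Vertices are pairs $(T,f)$ with $T\in\{S,S^{op}\}$ and $f\colon T\dashrightarrow S$ birational over $K$, modulo $(T,f)\sim(T,f\alpha)$ for $\alpha\in\mathrm{Aut}_K(T)$. Vertices $[(T,f)]$ and $[(T_1,f_1)]$ are joined by an edge if $f_1^{-1}f\colon T\dashrightarrow T_1$ is a link. This does not depend on the representatives and is symmetric. There are no loops, since $S\not\cong S^{op}$. The group $\mathrm{Bir}_K(S)$ acts by $g[(T,f)]=[(T,gf)]$. Put $\deg[(T,f)]=\deg f$. A link is determined by its center up to left composition with an automorphism, so neighbors of $[(T,f)]$ with the same link center on $T$ coincide.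

The oriented edge from $[(T,f)]$ to $[(T_1,f_1)]$ has weight $+1$ if $f_1^{-1}f$ is a $6$-link from $S$ to $S^{op}$, weight $-1$ if it is a $6$-link from $S^{op}$ to $S$, and weight $0$ if it is a $3$-link. Since $3$- and $6$-links have degrees $2$ and $5$, this is well defined. Weights are invariant under $\mathrm{Bir}_K(S)$ and change sign under reversal. By Lemma 3, every vertex is joined to $v_0=[(S,\mathrm{id})]$, the only vertex of degree $1$, by a path with at most $\deg-1$ edges. So the graph is connected.

**Lemma 10.** Let $v=[(T,f)]$ have degree $\delta$, and let $O\ne O_0$ be $3$-points of $T$ with multiplicities $\mu=\mu(O)\ge\delta/3$ and $\mu_0=\mu(O_0)>\delta/3$. Let $u$ and $v^0$ be the vertices reached from $v$ by the links at $O$ and $O_0$. Then there is a path from $u$ to $v^0$ consisting of $3$-links, all of whose intermediate vertices have degree $<\delta$.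

*Proof.*

**Step 1: general position.** We need a cubic surface to work on. Suppose three geometric points of $O\cup O_0$ are collinear. If they are not all in $O$, the sum of their multiplicities is $>\delta$, contradicting nefness of $q^*H_S$ against the strict transform of the line. If they are all in $O$, this contradicts Fact B. The six points do not lie on an irreducible conic, as $2\delta-3\mu-3\mu_0<0$. So $W=\mathrm{Bl}_{O\cup O_0}T$ is a smooth cubic surface.

**Step 2: six contractions.** We exhibit a hexagon through $v$, $u$ and $v^0$. Consider the following $G$-stable triples of lines of $\overline W$: $E,E_0$ (the exceptional curves over $O,O_0$); $L,L_0$ (the lines through two points of $O$, of $O_0$); $C,C_0$ (the conics through five of the six points, missing one of $O$, of $O_0$). Each of the six unions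
$$E\cup E_0,\quad L\cup E_0,\quad L\cup C_0,\quad C\cup C_0,\quad C\cup L_0,\quad E\cup L_0$$
consists of six disjoint lines. Two members of $L$ have intersection $1-1=0$; two conics have $4-4=0$; a line through two points of $O$ and a conic missing a point of $O_0$ have $2-2=0$, and symmetrically for $L_0$ and $C$; the remaining cases are immediate.

Contracting such a union gives a Severi–Brauer surface. It is non-trivial: otherwise $W$, being birational to it by a blow-down, would have a $K$-point, and so would $T$. The classes in $\mathrm{Pic}(\overline W)^G$ are integral combinations of $H$ and of the sums of the curves in $E$ and in $E_0$, which are defined over $K$. So its Brauer class is a multiple of $\lambda(T)$, and the surface is isomorphic to $S$ or $S^{op}$.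

Cyclically consecutive unions share a triple. Contracting the shared triple gives a del Pezzo surface of degree $6$. Its six $(-1)$-curves are the two other triples, all of which are disjoint from the shared one. Contracting one of these two triples gives one of the two Severi–Brauer surfaces, and by Fact A the triple goes to a $3$-point. The other triple then consists of the strict transforms of the three lines through two of its geometric points. So the two Severi–Brauer surfaces are related by a $3$-link. If $p\colon W\to T$ and $p_i\colon W\to T_i$ are the contractions, the vertices $[(T_i,fpp_i^{-1})]$ form a closed hexagonal path of $3$-links. Here $E\cup E_0$ gives $v$, $L\cup E_0$ gives $u$ and $E\cup L_0$ gives $v^0$.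

**Step 3: degrees of the other three vertices.** We check that the path from $u$ to $v^0$ avoiding $v$ stays low. The line class of the contraction of a union is $\frac13(-K_W+\text{sum of the contracted curves})$. Write $E,E_0$ also for the sums of the curves. The other sums are
$$L=3H-2E,\quad L_0=3H-2E_0,\quad C=6H-2E-3E_0,\quad C_0=6H-3E-2E_0 .$$
With $-K_W=3H-E-E_0$, the line classes for $L\cup C_0$, $C\cup C_0$, $C\cup L_0$ are
$$4H-2E-E_0,\qquad5H-2E-2E_0,\qquad4H-E-2E_0 .$$
Intersecting with $q^*H_S$, these vertices have degrees
$$4\delta-6\mu-3\mu_0,\qquad5\delta-6\mu-6\mu_0,\qquad4\delta-3\mu-6\mu_0,$$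
all $<\delta$ because $\mu\ge\delta/3$ and $\mu_0>\delta/3$. $\square$

**Lemma 11.** Every closed path in the graph has total weight $0$.

*Proof.* Let $N$ be the maximal degree on the cyclic path. We induct on the pair ($N$, number of occurrences of degree $N$) in lexicographic order. If $N=1$ or the path has no edge, the path is constant, since $v_0$ is the only vertex of degree $1$ and there are no loops.

Otherwise let $v=[(T,f)]$ be an occurrence of degree $N=\delta>1$, with neighbors $u_-,u_+$ on the path. Choose $O_0$ as in Lemma 3, with $\mu_0=\mu(O_0)>\delta/3$, and let $v^0$ be the vertex reached by the link at $O_0$; $\deg v^0<N$. Let $u\in\{u_-,u_+\}$ be reached by the link at $O$. Since $\deg u\le N$, (3) gives $\mu(O)\ge\delta/3$, whether $\deg O$ is $3$ or $6$. If $O=O_0$, then $u=v^0$. If $O\ne O_0$, then (2) gives $(\deg O+\deg O_0)\delta^2/9<\delta^2$, so $\deg O+\deg O_0<9$ and Fact A gives $\deg O=\deg O_0=3$. Lemma 10 then provides a path of $3$-links from $u$ to $v^0$ with intermediate vertices of degree $<N$.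

Replace $u_-\to v\to u_+$ by a path from $u_-$ to $v^0$ and then to $u_+$, each half being constant if its center is $O_0$, and the path of Lemma 10 otherwise. The weight does not change: if both centers are $O_0$, the weights of $v^0\to v\to v^0$ cancel. Otherwise $\deg O_0=3$, both old edges are $3$-links, and all old and new edges have weight $0$. The number of occurrences of degree $N$ drops by one, and the induction applies. $\square$

**The homomorphism.** Let $\nu(g)$ be the weight of any path from $gv_0$ to $v_0$. It is well defined by Lemma 11. For $g,h\in\mathrm{Bir}_K(S)$, a path from $ghv_0$ to $gv_0$ followed by one from $gv_0$ to $v_0$ shows, by invariance of weights, that $\nu(gh)=\nu(h)+\nu(g)$. So $\nu$ is a homomorphism. Since $gv_0=[(S,g)]$ has degree $\deg g$, it is joined to $v_0$ by at most $\deg g-1$ edges, and $|\nu(g)|\le\deg g$. Hence for all $k\ge1$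
$$|\nu(g)|=\frac{|\nu(g^k)|}{k}\le\frac{\deg(g^k)}{k},$$
so $\nu(g)=0$ if $\liminf_k\deg(g^k)/k=0$. This applies when the degrees are bounded, and in particular when $g$ has finite order.

**Surjectivity.** Let $S$ have a $6$-point, with residue field $F$. We first find a $6$-point in general position. Since $S(F)\ne\emptyset$, $S_F\cong\mathbb P^2_F$. The Weil restriction $R_{F/K}(S_F)$ contains $R_{F/K}(\mathbb A^2_F)\cong\mathbb A^{12}_K$ as an open subset, so it is $K$-rational and its $K$-points are Zariski dense. Over $\overline K$ it is $\overline S^{\,6}$, indexed by the embeddings $F\to\overline K$, and a $K$-point, that is, a point $s\in S(F)$, corresponds to the tuple of its conjugates. Being distinct and in general position is a nonempty open condition on $\overline S^{\,6}$. So some $s$ has six distinct conjugates in general position. They are permuted transitively by $G$ and form a $6$-point $P$ in general position.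

By Lemma 8 and Proposition 7 there is a $3$-link $\tau\colon S^{op}\dashrightarrow S$ such that $g=\tau\varphi_P$ is of type (b). Consider the path
$$gv_0=[(S,g)]\to[(S^{op},\tau)]\to[(S,\mathrm{id})]=v_0 .$$
Its first edge is the link $\tau^{-1}g=\varphi_P$, a $6$-link from $S$ to $S^{op}$, of weight $+1$. Its second edge is the $3$-link $\tau$, of weight $0$. So $\nu(g)=1$ and $\nu(g^{-1})=-1$. Both $g=\varepsilon t^{-1}\varepsilon^{-1}$ and $g^{-1}=\varepsilon t\varepsilon^{-1}$ are of type (b), and $\nu$ is surjective. Since $\ker\nu\ne\mathrm{Bir}_K(S)$, the elements with $\nu=0$, in particular those with bounded degree sequence $(\deg f^k)_k$, generate a proper subgroup. This proves Theorem 6. $\square$
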